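\title{Discrete and continuous thresholds in reachability poorman bidding games differ by a bounded amount}

\begin{abstract}
In a reachability poorman bidding game two players bid in every turn for the right to move a token along an edge of a finite directed graph; the higher bidder pays the bank, and Player~1 wants to reach a target vertex. With real bids, the outcome from a vertex $v$ is governed by a threshold ratio $t_v$ of the budgets. With integer bids and ties broken in favor of Player~1, let $T_v(B)$ be the least budget with which Player~1 wins from $v$ against budget $B$. Avni, Meggendorfer, Sadhukhan, Tkadlec and \v{Z}ikeli\'c conjectured that $T_v(B)\ge t_vB-\mathcal{O}(\log B)$. We prove the conjecture with a constant in place of the logarithm: $t_vB-C\le T_v(B)\le\lceil t_vB\rceil$ for all $B$, with an explicit $C$ that depends only on the game. We also show that $C$ cannot be chosen independently of the game, even on acyclic graphs.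
\end{abstract}

\section{Introduction}

\subsection{The game and its thresholds}

A \emph{game} is a finite directed graph $G=(V,E)$ with a designated vertex, the \emph{target}. Write $N(v)=\{u:(v,u)\in E\}$ for the set of successors of $v$. A vertex other than the target with no successor is a \emph{sink}. A \emph{configuration} $(v,B_1,B_2)$ consists of the vertex $v$ that carries a token and the budgets $B_1,B_2\in\mathbb{N}=\{0,1,2,\dots\}$ of Player~1 (he) and Player~2 (she). The play ends when the token is on the target or on a sink. At any other vertex the players simultaneously submit integer bids, each between $0$ and the bidder's current budget. The higher bidder pays the bid to the bank, so that the amount leaves the game, and moves the token to a successor. Ties are broken in favor of Player~1: he pays his bid and moves. Player~1 wins if the token visits the target; every other play, finite or infinite, is won by Player~2.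

A \emph{strategy} is a deterministic map from histories to pairs consisting of a legal bid and the successor to which the player moves if the bid wins. It is \emph{winning} if the player wins every play consistent with it. The \emph{threshold} $T_v(B)$ is the least integer $B_1$ such that Player~1 has a winning strategy from $(v,B_1,B)$; we put $T_v(B)=\infty$ if there is no such integer.

In the \emph{continuous game} the rules are the same, but budgets and bids are arbitrary nonnegative reals. Multiplying all budgets and bids by a positive constant changes nothing, so only the ratio of the budgets matters. The \emph{threshold ratio} of $v$ is the number $t_v\in[0,\infty]$ such that, for $B_2>0$, Player~1 wins the continuous game from $(v,B_1,B_2)$ if $B_1/B_2>t_v$ and Player~2 wins if $B_1/B_2<t_v$. We take the existence of $t_v$ as given; it is the only fact about the continuous game that we use without proof, and we use the statement ``Player~2 wins'' only through its consequence that Player~1 has no winning strategy. The target has ratio $0$, and a vertex from which the target is unreachable has ratio $\infty$.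

When the budgets are large, one unit of money is a small fraction of them, and one expects $T_v(B)$ to be close to $t_vB$. The question is how close.

\begin{example}\label{ex:small}
Let $w$ have the target and a sink as its successors. Player~1 must win the first bidding. In the discrete game the bid $B$ suffices by the tie rule, and a bid $b<B$ is beaten by $b+1$, so $T_w(B)=B$. In the continuous game any bid above $B$ suffices and any bid below $B$ is beaten, so $t_w=1$.

Now let $v$ have the target and $w$ as its successors. If Player~1 bids $b<B$, the cheapest way for Player~2 to stop him is to pay $b+1$ and move to $w$, where he needs $B-b-1$. Hence $T_v(B)=\min_{b}\max\{b,\,B-b-1\}=\lfloor B/2\rfloor$. In the continuous game Player~2 stops him at a price arbitrarily close to $b$, he has to balance $b$ against $B-b$, and $t_v=1/2$. For odd $B$ we get $T_v(B)=t_vB-1/2$.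
\end{example}

So discreteness helps Player~1: to overbid, Player~2 has to pay a full extra unit. On a graph with cycles she may have to do so many times, and the losses might accumulate. The following conjecture is posed in \cite{AMSTZ}.

\begin{quote}
\textbf{Conjecture.} For every game and every vertex $v$ with $t_v<\infty$ there is a constant $C$ such that $T_v(B)\ge t_vB-C\log B$ for all sufficiently large $B$.
\end{quote}

\subsection{Results}

Let $0=\tau_0<\tau_1<\dots<\tau_m$ be the distinct finite values among the ratios $t_u$, $u\in V$. Put $C_G=0$ if $m\le1$, and for $m\ge2$ put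
\begin{equation}\label{eq:CG}
\delta=\min_{1\le i\le m}(\tau_i-\tau_{i-1}),\qquad
C_G=\Bigl(1+\frac{\tau_m}{\delta}\Bigr)\sum_{k=0}^{m-2}\Bigl(1+\frac1{\tau_2}\Bigr)^{k}.
\end{equation}

\begin{theorem}\label{thm:main}
For every game $G$, every vertex $v$ with $t_v<\infty$ and every $B\in\mathbb{N}$,
\[
t_vB-C_G\;\le\;T_v(B)\;\le\;\lceil t_vB\rceil .
\]
If $m\le1$, then $T_v(B)=\lceil t_vB\rceil$.
\end{theorem}

For $B\ge2$ this gives $T_v(B)\ge t_vB-\frac{C_G}{\log2}\log B$, so the conjecture holds. Since $T_v(B)+\lceil C_G\rceil$ is an integer that is at least $t_vB$, we also have $\lceil t_vB\rceil-\lceil C_G\rceil\le T_v(B)\le\lceil t_vB\rceil$. The upper bound is attained by the vertex $w$ of Example~\ref{ex:small}. The constant in the lower bound cannot be made uniform over games.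

\begin{theorem}\label{thm:unbounded}
For every $n\in\mathbb{N}$ there are a game on an acyclic graph and a vertex $v$ such that $T_v(B)\le t_vB-n/2$ for infinitely many $B$.
\end{theorem}

Section~\ref{sec:ratios} expresses $t_v$ through the largest and the smallest ratio of a successor. Section~\ref{sec:deficit} computes how one turn of the discrete game changes the quantity $t_vB_2-B_1$; the upper bound follows at once. The lower bound is worked out on a path in Section~\ref{sec:path} and proved in Section~\ref{sec:lower}. Theorem~\ref{thm:unbounded} is proved in Section~\ref{sec:unbounded}.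

\section{The local equation for the ratios}\label{sec:ratios}

Let $v$ be a vertex that is neither the target nor a sink, and put
\[
t^+=\max_{u\in N(v)}t_u,\qquad t^-=\min_{u\in N(v)}t_u ;
\]
the vertex $v$ will be clear from the context. Suppose $t^+<\infty$. In the continuous game Player~1, bidding $b$, wants $B_1-b\ge t^-B_2$ in case he wins the bidding and $B_1\ge t^+(B_2-b)$ in case he loses it. The two demands on $B_1$ coincide when $b=\lambda B_2$, where
\[
\lambda=\frac{t^+-t^-}{1+t^+}\in[0,1),\qquad\text{and we put}\qquad p=\frac{t^+}{1+t^+}\in[0,1).
\]
Bringing each expression to the denominator $1+t^+$ gives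
\begin{equation}\label{eq:id}
p(1+t^-)=t^-+\lambda=t^+(1-\lambda)=\frac{t^+(1+t^-)}{1+t^+}.
\end{equation}
The next lemma says that this common value is $t_v$. The graph may have cycles: the proof plays one turn and then appeals to the defining property of the ratios of the successors.

\begin{lemma}\label{lem:ratios}
\begin{enumerate}
\item[(a)] $t_v<\infty$ if and only if the target is reachable from $v$.
\item[(b)] Let $v$ be a non-target vertex with $t_v<\infty$. Then $v$ has a successor and $t^-<\infty$. Moreover $t_v=p(1+t^-)$ if $t^+<\infty$, and $t_v=1+t^-$ if $t^+=\infty$.
\end{enumerate}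
\end{lemma}

\begin{proof}
All plays in this proof are plays of the continuous game. If Player~1 wins at every ratio above a number $R$, then $t_v\le R$, since at a ratio strictly between $R$ and $t_v$ he would have no winning strategy. If he has no winning strategy at any ratio below $R$, then $t_v\ge R$, since at a ratio strictly between $t_v$ and $R$ he would have one.

(a) If the target is unreachable, then $t_v=\infty$. If it is at distance $n\ge1$ and $B_1>nB_2\ge0$, Player~1 bids $B_1/n>B_2$ in each of $n$ turns and walks along a shortest path to the target. So $t_v\le n$.

(b) By (a) the target is reachable from $v$, hence from some successor, so $t^-<\infty$. Let $R$ be the claimed value of $t_v$, and let $B_2>0$.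

\emph{Player~1 wins if $B_1>RB_2$.} If $t^+=\infty$, then $B_1-B_2>t^-B_2$. He bids $b>B_2$ with $B_1-b>t^-B_2$, wins the bidding, moves to a successor of ratio $t^-$ and wins from there. If $t^+<\infty$, then $B_1-\lambda B_2>t^-B_2$ by \eqref{eq:id}, and he bids $b>\lambda B_2$ with $B_1-b>t^-B_2$. If he wins the bidding, he again moves to a successor of ratio $t^-$. If Player~2 wins it with a bid $c\ge b$ and moves to $u$, then \eqref{eq:id} gives $B_1>t^+(1-\lambda)B_2\ge t_u(B_2-c)$. For $c<B_2$ this says that the new ratio exceeds $t_u$. For $c=B_2$ Player~2 has no money left while $B_1>0$, the target is reachable from $u$ because $t_u\le t^+<\infty$, and Player~1 walks to it as in (a).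

\emph{Player~1 has no winning strategy if $B_1<RB_2$.} Fix a strategy, with first bid $b$ and first intended move to $u$. It suffices to find a reply of Player~2 that leads to a configuration from which Player~1 has no winning strategy.

Let $t^+=\infty$. If $b<B_2$, she bids $B_2$ and moves to a successor from which the target is unreachable. If $b\ge B_2$, she bids $0$ and keeps $B_2$, while Player~1 arrives at $u$ with $B_1-b<t^-B_2\le t_uB_2$.

Let $t^+<\infty$. If $b<\lambda B_2$, she bids $\lambda B_2$ and moves to a successor of ratio $t^+$; she keeps $(1-\lambda)B_2>0$, and $B_1<t^+(1-\lambda)B_2$ by \eqref{eq:id}. If $b\ge\lambda B_2$, she bids $0$ and keeps $B_2$; Player~1 wins the bidding, by the tie rule if $b=0$, and arrives at $u$ with $B_1-b<(t^-+\lambda)B_2-\lambda B_2=t^-B_2\le t_uB_2$.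
\end{proof}

Thus the non-target vertices of finite ratio are of three types.
\begin{itemize}
\item \emph{Flat}: $t^-=t^+<\infty$. Then $\lambda=0$ and all successors have ratio $t_v$.
\item \emph{Forced}: $t^+=\infty$. Then $t_v=1+t^-$; Player~1 cannot afford to lose the bidding.
\item \emph{Contested}: $t^-<t^+<\infty$. Then $\lambda>0$ and $t^+>0$, so \eqref{eq:id} gives $t^-<t_v<t^+$.
\end{itemize}

\section{The deficit and the upper bound}\label{sec:deficit}

From now on bids and budgets are integers. For a configuration $(v,B_1,B_2)$ with $t_v<\infty$ define the \emph{deficit} of Player~1 by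
\[
\Delta=\Delta(v,B_1,B_2)=t_vB_2-B_1 .
\]
Theorem~\ref{thm:main} says that Player~1 wins if $\Delta\le0$ and has no winning strategy if $\Delta>C_G$. At the target $\Delta=-B_1\le0$, so a play along which the deficit stays positive never reaches the target.

Let $v$ be flat or contested, let Player~1 bid $b$, and let $s=\lambda B_2-b$ be the amount by which he falls short of the continuous bid. Player~2 has two natural replies. She can \emph{concede} by bidding $0$; then Player~1 wins the bidding, also when $b=0$. Or, if $b<B_2$, she can \emph{overbid}, that is, bid $b+1$ and move to a successor of ratio $t^+$. By Lemma~\ref{lem:ratios} and \eqref{eq:id} we have $t_v=t^-+\lambda=t^+(1-\lambda)$, and therefore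
\begin{align}
t^-B_2-(B_1-b)&=\Delta-s,\label{eq:concede}\\
t^+(B_2-b-1)-B_1&=\Delta+t^+(s-1).\label{eq:overbid}
\end{align}
The first quantity is the deficit after a concession if Player~1 moves to a successor of ratio $t^-$; the second is the deficit after an overbid. At a forced vertex, if Player~1 wins the bidding with $b$ and moves to a successor of ratio $t^-$, the new deficit is
\begin{equation}\label{eq:forced}
t^-B_2-(B_1-b)=\Delta+(b-B_2).
\end{equation}

For $0\le s\le1$ neither reply raises the deficit. An interval of length one always contains an integer bid, and this is all that Player~1 needs.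

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
We show that Player~1 wins from every configuration with $t_v<\infty$ and $\Delta\le0$; this applies to $B_1=\lceil t_vB_2\rceil$. He maintains these two conditions as follows. Let $v$ be the current non-target vertex. Whenever he wins the bidding, he moves to a successor of ratio $t^-$, and among these to one at the least graph distance from the target.

If $v$ is forced, he bids $B_2$, which is legal since $B_2\le(1+t^-)B_2=t_vB_2\le B_1$. He wins the bidding by the tie rule, and the deficit is unchanged by \eqref{eq:forced}.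

Otherwise he bids $b=\lfloor\lambda B_2\rfloor$, which is legal since $\lambda\le t_v$, and $0\le s<1$. If he wins the bidding, the new deficit is $\Delta-s\le0$ by \eqref{eq:concede}. If Player~2 wins with $c\ge b+1$ and moves to $u$, then $t_u\le t^+<\infty$ and $0\le B_2-c\le B_2-b-1$, so the new deficit is at most $\Delta+t^+(s-1)\le0$ by \eqref{eq:overbid}.

It remains to see that the target is reached. Each bidding won by Player~2 costs her at least $1$, so she wins finitely many. After the last one Player~1 makes every move. From a forced or contested vertex his move strictly lowers the ratio. From a flat vertex it keeps the ratio, and since all successors then have ratio $t^-$, it lowers the distance to the target by one. So the pair (ratio, distance) decreases lexicographically in a finite set, and the play ends. All visited vertices have finite ratio, so it does not end at a sink, and therefore it ends at the target.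
\end{proof}

The tie rule is used at forced vertices and in the inequality $c\ge b+1$. If ties went to Player~2, then Player~1 would need $B+1>\lceil t_wB\rceil$ at the vertex $w$ of Example~\ref{ex:small}.

For the lower bound we take the side of Player~2. Bids are simultaneous, but to show that a fixed deterministic strategy of Player~1 is not winning it is enough to exhibit one play that is consistent with it and misses the target. In constructing this play turn by turn we may therefore let Player~2 choose her reply knowing the bid $b$.

\begin{remark}[The greedy reply]\label{rem:greedy}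
Player~2 can always keep the loss of deficit in one turn below $1$. At a flat or contested vertex she concedes if $s\le p$, losing at most $p$ by \eqref{eq:concede}; a move of Player~1 to a successor of larger ratio only raises the deficit. If $s>p$, then $b<\lambda B_2\le B_2$, so she may overbid, and she loses less than $t^+(1-p)=p$ by \eqref{eq:overbid}. At a forced vertex she overbids if $b<B_2$, making the target unreachable, and otherwise concedes at no loss by \eqref{eq:forced}. Consequently, on an acyclic graph in which every path from $v$ has at most $L$ edges, $T_v(B)\ge t_vB-L$.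
\end{remark}

With cycles the number of turns is not bounded in terms of the graph, and a rough count suggests the logarithm. Suppose that Player~1 always bids close to $\lambda B_2$. Each contested bidding won by Player~2 multiplies her budget by about $1-\lambda$, so she wins on the order of $\log B_2$ of them, and between two consecutive ones Player~1 can lower the ratio at most $m$ times. Charging one unit for every such turn gives a loss of order $\log B_2$. We do not use this count. To reach a constant, Player~2 must not minimize the loss turn by turn, but must recover what she has lost.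

\section{A path with three inner vertices}\label{sec:path}

Consider the game with a target, a sink and vertices $x_1,x_2,x_3$, where $N(x_1)=\{\text{target},x_2\}$, $N(x_2)=\{x_1,x_3\}$ and $N(x_3)=\{x_2,\text{sink}\}$. Write $t_i=t_{x_i}$; these numbers are finite by Lemma~\ref{lem:ratios}(a). Part (b) gives $t_1=t_2/(1+t_2)<1$ and $t_3=1+t_2\ge1$, so at $x_2$ we have $t^-=t_1$, $t^+=t_3$ and
\[
t_2=\frac{t_3(1+t_1)}{1+t_3}=\frac{1+2t_2}{2+t_2},
\]
that is, $t_2^2=1$. Hence $(t_1,t_2,t_3)=(\tfrac12,1,2)$. The vertex $x_3$ is forced, and $x_1$, $x_2$ are contested, both with $\lambda=\tfrac12$.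

We claim that Player~2 can maintain the condition: $\Delta>3$ at $x_2$ and $x_3$, and $\Delta>2$ at $x_1$, until the sink is reached, if ever. This gives $T_{x_2}(B)\ge B-3$.

\emph{At $x_3$} she overbids if $b<B_2$ and moves to the sink. If $b\ge B_2$, she concedes, and the deficit at $x_2$ is at least $\Delta>3$ by \eqref{eq:forced}.

\emph{At $x_2$} she overbids if $s>1$; this is legal since $b+1<B_2/2$, and the deficit at $x_3$ is $\Delta+2(s-1)>3$. If $s\le1$, she concedes. At $x_1$ the deficit is then $\Delta-s>2$; should Player~1 move to $x_3$ instead, the deficit is $2B_2-B_1+b\ge B_2-B_1>3$.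

\emph{At $x_1$} Player~1 cannot bid more than he has, so $s=B_2/2-b\ge B_2/2-B_1=\Delta>2$. She overbids, legally since $s>1$, and the deficit at $x_2$ is $\Delta+(s-1)>2+1=3$.

The unit that Player~2 may give away on the step from $x_2$ down to $x_1$ is recovered on the step back up, however often the token goes around this cycle. Two features carry over to all games. Player~2 overbids only when the shortfall $s$ is so large that the overbid restores the full deficit. Otherwise she concedes; this costs a bounded amount, but it moves the token to a smaller ratio, and there are only finitely many ratios.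

\section{The lower bound}\label{sec:lower}

If $m=0$, then $t_v=0$ and there is nothing to prove, so let $m\ge1$, and define $\delta$ as in \eqref{eq:CG} also for $m=1$. A vertex of ratio $\tau_i$ is said to have \emph{level} $i$.

\subsection{The weights}

We look for numbers $d_0\ge d_1\ge\dots\ge d_m=0$ and $C$ such that Player~2 can maintain $\Delta>C-d_i$ at level $i$; the number $d_i$ is the total loss that she tolerates by the time the token has come down to level $i$. Let $v$ be contested of level $i$, with $t^-=\tau_j$ and $t^+=\tau_k$. Then $j<i<k$, so $1\le i\le m-1$ and $t^+\ge\tau_2$. By \eqref{eq:concede}, conceding is safe if $s\le d_j-d_i$. Otherwise an overbid gains more than $t^+(d_j-d_i-1)$ by \eqref{eq:overbid}, and we want this gain to be at least $d_i$. The worst case is $j=i-1$ and $t^+=\tau_2$, which leads to the definition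
\begin{equation}\label{eq:weights}
d_m=d_{m-1}=0,\qquad d_{i-1}=1+\Bigl(1+\frac1{\tau_2}\Bigr)d_i\quad(i=m-1,\dots,1).
\end{equation}
The recursion starts with two zeros because no vertex of level $m$ is contested. The sequence is nonincreasing in $i$, so
\begin{equation}\label{eq:gap}
d_j-d_i\ \ge\ d_{i-1}-d_i\ =\ 1+\frac{d_i}{\tau_2}\qquad(0\le j<i\le m-1).
\end{equation}
Unwinding \eqref{eq:weights} gives $d_0=\sum_{k=0}^{m-2}(1+1/\tau_2)^k$, which is $0$ for $m=1$. For the path of Section~\ref{sec:path} the ratios are $0,\tfrac12,1,2$ and $(d_0,d_1,d_2,d_3)=(3,1,0,0)$; the condition maintained there was $\Delta>C-d_i$ with $C=d_0=3$.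

In general $C=d_0$ is not the choice we can justify, for the following reason. After a concession Player~1 may move to a successor $u$ of level higher than $j$, where a larger deficit is demanded, larger by at most $d_0$. Such a move raises the deficit by $(t_u-t^-)B_2\ge\delta B_2$, which is enough once $B_2\ge d_0/\delta$. A deficit above $\tau_md_0/\delta$ forces $B_2$ to be that large. We therefore take
\[
C=d_0+\tau_m\frac{d_0}{\delta}=C_G .
\]
Finiteness of the graph enters here twice: it makes the number of levels finite and $\delta$ positive.

\subsection{The invariant}

Write $d(u)=d_i$ for a vertex $u$ of level $i$. Call a configuration $(v,B_1,B_2)$ \emph{safe} if $t_v=\infty$, or if $t_v<\infty$ and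
\[
\Delta(v,B_1,B_2)>C-d(v).
\]

\begin{lemma}\label{lem:safe}
Let $(v,B_1,B_2)$ be safe with $t_v<\infty$. Then $v$ is not the target and $\delta B_2\ge d_0$. Moreover, if $t^-=\tau_j$, then every $u\in N(v)$ with $t_u<\infty$ satisfies
\begin{equation}\label{eq:detour}
t_uB_2+d(u)\ \ge\ t^-B_2+d_j .
\end{equation}
\end{lemma}

\begin{proof}
We have $\Delta>C-d_0=\tau_md_0/\delta\ge0$. At the target $\Delta\le0$, so $v$ is not the target. Also $\tau_mB_2\ge t_vB_2\ge\Delta>\tau_md_0/\delta$, and $\tau_m>0$, so $\delta B_2>d_0$. Inequality \eqref{eq:detour} is an equality if $t_u=t^-$. Otherwise $(t_u-t^-)B_2\ge\delta B_2\ge d_0\ge d_j-d(u)$.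
\end{proof}

\begin{lemma}\label{lem:reply}
Let $(v,B_1,B_2)$ be safe, let $v$ not be a sink, and let Player~1 bid an integer $b\in[0,B_1]$. Then Player~2 has a legal reply after which the configuration is safe, whichever successor Player~1 has chosen.
\end{lemma}

\begin{proof}
If $t_v=\infty$, the target is unreachable from $v$ and hence from every successor; Player~2 bids $0$. Let $t_v=\tau_i<\infty$. By Lemma~\ref{lem:safe}, $v$ is not the target. Let $t^-=\tau_j$; then $j\le i$, so $d_j\ge d_i$.

We first record when conceding works. If
\begin{equation}\label{eq:cond}
t^-B_2-(B_1-b)>C-d_j ,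
\end{equation}
then after a concession the configuration $(u,B_1-b,B_2)$ is safe for every $u\in N(v)$: either $t_u=\infty$, or \eqref{eq:detour} gives
\[
t_uB_2-(B_1-b)\ge t^-B_2-(B_1-b)+d_j-d(u)>C-d(u).
\]

\emph{$v$ is flat.} Then $j=i$, and the left side of \eqref{eq:cond} is $\Delta+b>C-d_i$. Player~2 concedes.

\emph{$v$ is forced.} If $b<B_2$, she bids $b+1\le B_2$ and moves to a successor of ratio $\infty$. If $b\ge B_2$, then by \eqref{eq:forced} the left side of \eqref{eq:cond} is at least $\Delta>C-d_i\ge C-d_j$, and she concedes.

\emph{$v$ is contested.} Then $j<i\le m-1$ and $t^+\ge\tau_2$. Let $s=\lambda B_2-b$. If $s\le d_j-d_i$, then by \eqref{eq:concede} the left side of \eqref{eq:cond} is $\Delta-s>C-d_i-(d_j-d_i)=C-d_j$, and she concedes. If $s>d_j-d_i$, then $s-1>d_i/\tau_2\ge0$ by \eqref{eq:gap}. In particular $b+1<\lambda B_2\le B_2$, so the overbid is legal, and by \eqref{eq:overbid} the new deficit is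
\[
\Delta+t^+(s-1)\ >\ C-d_i+\tau_2\cdot\frac{d_i}{\tau_2}\ =\ C .
\]
A configuration with deficit above $C$ is safe at any level.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
Let $t_v<\infty$ and $B_1<t_vB-C_G$. Then $\Delta(v,B_1,B)>C$, so $(v,B_1,B)$ is safe. Fix a strategy of Player~1. Its bid and its move in each turn are determined by the history, so Lemma~\ref{lem:reply} produces, turn by turn, a play consistent with the strategy in which every configuration is safe. By Lemma~\ref{lem:safe} this play never visits the target, so the strategy is not winning. Hence $T_v(B)\ge t_vB-C_G$. If $m\le1$, then $C_G=0$, and the integer $T_v(B)$ lies between $t_vB$ and $\lceil t_vB\rceil$, so it equals $\lceil t_vB\rceil$.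
\end{proof}

\begin{remark}
If $m=1$, then $\tau_1=1$, so $T_v(B)$ is $0$ or $B$. Indeed, take a vertex of ratio $\tau_1$ that is nearest to the target among such vertices. It is not flat, since a flat vertex has a nearer successor of the same ratio, and it is not contested, since that requires three finite ratios. So it is forced with $t^-<\tau_1$, whence $t^-=0$ and $\tau_1=1$.
\end{remark}

\section{The constant depends on the game}\label{sec:unbounded}

By \eqref{eq:concede} and \eqref{eq:overbid}, both replies of Player~2 lose exactly $p$ when $s=p$. To prove Theorem~\ref{thm:unbounded} we stack $n$ contested vertices so that, for suitable budgets, Player~1 has an integer bid with $s=p$ at each of them, whatever Player~2 did before. We compute the thresholds exactly, using a one-turn recursion.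

Thresholds are monotone: if Player~1 wins from $(u,B_1,B_2)$, he wins from $(u,B_1',B_2')$ whenever $B_1'\ge B_1$ and $B_2'\le B_2$. He plays as if the budgets were $B_1$ and $B_2$; his bids remain affordable, and every sequence of bids open to Player~2 was already open to her with budget $B_2$. So he wins from $(u,B_1,B_2)$ exactly when $B_1\ge T_u(B_2)$, and $T_u$ is nondecreasing.

\begin{lemma}\label{lem:rec}
Let $v$ be neither the target nor a sink. Put $T^-(x)=\min_{u\in N(v)}T_u(x)$ and $T^+(x)=\max_{u\in N(v)}T_u(x)$ for $x\in\mathbb{N}$, and $T^+(x)=0$ for $x<0$. Then
\begin{equation}\label{eq:rec}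
T_v(B)=\min_{b\in\mathbb{N}}\max\{T^-(B)+b,\ T^+(B-b-1)\}.
\end{equation}
In particular, if a sink is a successor of $v$, then $T_v(B)=T^-(B)+B$.
\end{lemma}

\begin{proof}
Player~1 has a winning strategy from $(v,B_1,B)$ with first bid $b$ if and only if he wins after each reply of Player~2. A reply $c\le b$, such as $c=0$, lets him move with budgets $B_1-b$ and $B$; he can choose a winning successor exactly when $B_1-b\ge T^-(B)$, which also makes $b$ legal. The replies $c\in[b+1,B]$ exist only if $B-b-1\ge0$, and he survives all of them exactly when $B_1\ge T^+(B-c)$ for all such $c$, that is, by monotonicity, when $B_1\ge T^+(B-b-1)$. This proves \eqref{eq:rec}. If a sink is a successor, then $T^+(x)=\infty$ for $x\ge0$, so only $b\ge B$ can give a finite value, and $b=B$ gives $T^-(B)+B$.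
\end{proof}

Let $G_n$ be the game with target $v_0$, a sink $z$, and vertices $w_0,\dots,w_{n-1}$, $v_1,\dots,v_n$, where
\[
N(w_i)=\{v_i,z\},\qquad N(v_{i+1})=\{v_i,w_i\}\qquad(0\le i<n).
\]
In the order $z,v_0,w_0,v_1,w_1,\dots,v_n$ every edge goes to an earlier vertex, so the graph is acyclic; $G_1$ is the game of Example~\ref{ex:small}. Let $a_i=t_{v_i}$, so $a_0=0$. By Lemma~\ref{lem:ratios}, $t_{w_i}=a_i+1$, and $v_{i+1}$ is contested with $t^-=a_i$, $t^+=a_i+1$, $\lambda=1/(a_i+2)$ and $p=(a_i+1)/(a_i+2)$. Hence
\begin{equation}\label{eq:a}
a_{i+1}=a_i+\frac1{a_i+2}=\frac{(a_i+1)^2}{a_i+2},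
\end{equation}
and all $a_i$ are rational. At $v_{i+1}$ the condition $s=p$ reads $b+1=(B+1)/(a_i+2)$. So the natural variable is $B+1$. If $B+1$ is divisible enough, then $b$ is an integer; a concession leaves $B+1$ unchanged, and an overbid subtracts $b+1$ from it, which preserves enough divisibility for the lower vertices.

\begin{lemma}\label{lem:stack}
For $0\le i\le n$ there is an integer $N_i\ge1$ such that $T_{v_i}(B)=a_i(B+1)-i$ for every $B\in\mathbb{N}$ with $N_i\mid B+1$.
\end{lemma}

\begin{proof}
For $i=0$ both sides vanish and $N_0=1$. Suppose the statement holds for some $i<n$. Write $a=a_i=A/Q$ with integers $A\ge0$, $Q\ge1$, and put $N_{i+1}=N_i(A+2Q)$. By Lemma~\ref{lem:rec}, $T_{w_i}(x)=T_{v_i}(x)+x$ for $x\in\mathbb{N}$, so at $v_{i+1}$ we have $T^-(x)=T_{v_i}(x)$ and $T^+(x)=T_{v_i}(x)+x$.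

Let $B+1=N_{i+1}h$ with $h\ge1$, and put $\beta=QN_ih$, $b=\beta-1\ge0$ and $B'=B-b-1$. Then
\[
B+1=(a+2)\beta,\qquad B'+1=(a+1)\beta=N_ih(A+Q).
\]
Both $B+1$ and $B'+1$ are positive multiples of $N_i$, so the induction hypothesis applies to $B$ and to $B'\ge0$:
\begin{align*}
T^-(B)+b&=a(a+2)\beta-i+\beta-1=(a+1)^2\beta-(i+1),\\
T^+(B')&=(a+1)(B'+1)-i-1=(a+1)^2\beta-(i+1).
\end{align*}
The two arguments of the maximum in \eqref{eq:rec} are equal at this $b$. The first is increasing in the bid and the second is nonincreasing, so no other bid gives a smaller maximum. Therefore
\[
T_{v_{i+1}}(B)=\frac{(a+1)^2}{a+2}(B+1)-(i+1)=a_{i+1}(B+1)-(i+1)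
\]
by \eqref{eq:a}.
\end{proof}

For instance, $a_1=\tfrac12$, $N_1=2$, $a_2=\tfrac9{10}$ and $N_2=10$. At $v_2$ against $B=9$ Player~1 bids $3$: if he wins the bidding he needs $3+T_{v_1}(9)=3+4$ in all, and if Player~2 pays $4$ he needs $T_{w_1}(5)=2+5$. So $T_{v_2}(9)=7$, while $t_{v_2}\cdot9=8.1$.

\begin{proof}[Proof of Theorem~\ref{thm:unbounded}]
By \eqref{eq:a}, $a_{i+1}-a_i\le\tfrac12$, so $a_n\le n/2$. For the infinitely many $B$ with $N_n\mid B+1$, Lemma~\ref{lem:stack} gives
\[
T_{v_n}(B)=a_nB-(n-a_n)\le t_{v_n}B-\frac n2 .\qedhere
\]
\end{proof}

Every path from $v_n$ has at most $2n$ edges, so by Remark~\ref{rem:greedy} the supremum of $t_{v_n}B-T_{v_n}(B)$ over all $B$ lies between $n/2$ and $2n$.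

\begin{thebibliography}{1}

\bibitem{AMSTZ}
Guy Avni, Tobias Meggendorfer, Suman Sadhukhan, Josef Tkadlec and {\DJ}or{\dj}e \v{Z}ikeli\'c,
\emph{Reachability Poorman Discrete-Bidding Games},
arXiv:2307.15218 (2023).

\end{thebibliography}
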